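\title{Bodies of constant width not inscribed in the dual difference body of a regular simplex}

\begin{abstract}
Let $D_n$ be the polar of the difference body of a regular simplex in $\mathbb{R}^n$. V.~V.~Makeev conjectured that every body of constant width in $\mathbb{R}^n$ is inscribed in a polytope similar to $D_n$. We show that the conjecture holds if and only if $n\le 3$; for every $n\ge4$ there are counterexamples arbitrarily close to the ball. The conjecture is equivalent to the solvability, for every odd function on the sphere, of a system of $\binom n2$ equations on $O(n)$. For $n\equiv0,1\pmod 4$ the solutions of a generic system can be cancelled in pairs by local changes of the function. The other dimensions are reduced to these by perturbing the function $x_1^3$.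
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{convex body} is a compact convex set $K\subset\mathbb{R}^n$ with nonempty interior. It has \emph{constant width} $w$ if every two parallel supporting hyperplanes of $K$ are at distance $w$. The \emph{difference body} of a convex body $T$ is $T-T=\{x-y:x,y\in T\}$, and its \emph{dual} (polar) is
\[
(T-T)^\circ=\{y\in\mathbb{R}^n:\langle x,y\rangle\le1\ \text{for all } x\in T-T\}.
\]
Let $\Delta_n$ be a regular simplex in $\mathbb{R}^n$ and $D_n=(\Delta_n-\Delta_n)^\circ$. This polytope has $n(n+1)$ facets, one orthogonal to each oriented edge of $\Delta_n$; for example, $D_2$ is a regular hexagon and $D_3$ is a rhombic dodecahedron. A convex body $K$ is \emph{inscribed} in a polytope $P$ if $K\subseteq P$ and the hyperplane spanned by each facet of $P$ is a supporting hyperplane of $K$. It is known that every planar body of constant width is inscribed in a regular hexagon. The following conjecture is taken from \cite{Kup98}.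

\begin{quote}
\textbf{Conjecture} (V.~V.~Makeev). Every body of constant width in $\mathbb{R}^n$ is inscribed in a polytope similar to $D_n$.
\end{quote}

A count of parameters shows why $D_n$ is the polytope to try. Its facets form $n(n+1)/2$ parallel pairs, all at the same distance. For a body $K$ of width $w$ the scale of the polytope is therefore forced, and if one facet of a pair supports $K$, then so does the other. This leaves $n(n+1)/2$ conditions on the position of the polytope, and the group of isometries of $\mathbb{R}^n$ has dimension $n+\binom n2=n(n+1)/2$. There are as many unknowns as equations, so one expects a typical $K$ to have finitely many circumscribed copies of $D_n$, and the question is whether their number can be zero. For $n=2$ the intermediate value theorem excludes this, and for $n=3$ a parity argument does. One might guess that some topological argument works in every dimension. This is not the case.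

\begin{theorem}\label{thm:main}
Makeev's conjecture is false for every $n\ge4$. More precisely, for every $n\ge4$ there is an odd polynomial $f$ such that for all sufficiently small $\varepsilon>0$ the function $1+\varepsilon f$ on $S^{n-1}$ is the support function of a convex body of constant width $2$ which is inscribed in no polytope similar to $D_n$. The bodies of constant width that are inscribed in no polytope similar to $D_n$ form an open set, in the Hausdorff metric, among the bodies of constant width, and the unit ball is a limit of such bodies.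
\end{theorem}

\begin{theorem}\label{thm:iff}
Makeev's conjecture holds in $\mathbb{R}^n$ if and only if $n\le3$.
\end{theorem}

The case $n=3$ is known \cite{Kup99,HMS}. We include short proofs for $n\le3$, because they show which obstructions have to disappear for $n\ge4$.

Section~\ref{sec:odd} translates the conjecture into a statement about odd functions on the sphere. Section~\ref{sec:ideas} shows the two ideas of the proof by hand. Section~\ref{sec:block} introduces a family of auxiliary systems, the block problems, and states the cancellation theorem, which is proved in Sections~\ref{sec:generic} and~\ref{sec:cancel}; it settles $n\equiv0,1\pmod4$. Sections~\ref{sec:cubic} and~\ref{sec:three} treat $n\equiv2$ and $n\equiv3\pmod4$, and Section~\ref{sec:dim3} treats $n=3$.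

\section{Odd functions on the sphere}\label{sec:odd}

\subsection{Simplex vectors}
For a finite set $B$ with $k\ge1$ elements let $W_B\subset\mathbb{R}^B$ be the hyperplane of vectors with coordinate sum $0$, and let $v_i$ $(i\in B)$ be the orthogonal projection of the $i$-th standard basis vector to $W_B$. Then $\dim W_B=k-1$, and
\begin{equation}\label{eq:v}
\langle v_i,v_j\rangle=\delta_{ij}-\tfrac1k,\qquad \sum_iv_i=0,\qquad \sum_i\langle v_i,x\rangle^2=|x|^2\quad(x\in W_B),
\end{equation}
the last because $\langle v_i,x\rangle$ is the $i$-th coordinate of $x$. The vector $\sum m_iv_i$ is the projection of $(m_i)$. Hence $\sum v_i=0$ is, up to a factor, the only linear relation among the $v_i$, any $k-1$ of them are independent, and $|\sum m_iv_i|^2=\sum m_i^2$ when $\sum m_i=0$. The vectors $v_i-v_j$ $(i\ne j)$ are called \emph{roots}.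

For $k=n+1$ identify $W_B$ with $\mathbb{R}^n$ and let $\Delta_n$ be the convex hull of the $v_i$. Put
\[
u_{ij}=(v_i-v_j)/\sqrt2,\qquad R=\{u_{ij}:i\ne j\}\subset S^{n-1}.
\]
The body $\Delta_n-\Delta_n$ is the convex hull of the roots, and these are its vertices because they lie on a sphere. Facets of the polar correspond to vertices, so $D_n=\{y:\langle u,y\rangle\le1/\sqrt2 \text{ for all } u\in R\}$ with one facet for each $u\in R$. The polytopes similar to $D_n$ are thus the sets
\begin{equation}\label{eq:similar}
\{y:\langle\rho u,y-t\rangle\le\lambda\ \text{for all } u\in R\},\qquad \rho\in O(n),\ t\in\mathbb{R}^n,\ \lambda>0 .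
\end{equation}

\subsection{The reformulation}
The \emph{support function} of a convex body $K$ is $h_K(u)=\max_{x\in K}\langle u,x\rangle$, $u\in S^{n-1}$. The width of $K$ in direction $u$ is $h_K(u)+h_K(-u)$, so $K$ has constant width $w$ if and only if $h_K-w/2$ is odd. We recall two standard facts: the Hausdorff distance of $K$ and $K'$ equals $\sup|h_K-h_{K'}|$, and a function on $S^{n-1}$ is the support function of a compact convex set if and only if its positively $1$-homogeneous extension to $\mathbb{R}^n$ is convex.

\begin{definition}\label{def:B}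
Let $f$ be an odd continuous function on $S^{n-1}$. A \emph{solution} for $f$ is an element $\rho\in O(n)$ such that $f(\rho u_{ij})=b_i-b_j$ for some real numbers $b_i$ and all $i\ne j$. The set of odd continuous functions on $S^{n-1}$ that have \emph{no} solution is denoted by $\mathcal{B}_n$.
\end{definition}

\begin{lemma}\label{lem:reform}
Let $K$ have constant width $w$ and let $f=h_K-w/2$. Then $K$ is inscribed in a polytope similar to $D_n$ if and only if $f\notin\mathcal{B}_n$.
\end{lemma}

\begin{proof}
The body $K$ is inscribed in the polytope \eqref{eq:similar} if and only if $h_K(\rho u)=\langle t,\rho u\rangle+\lambda$ for all $u\in R$. Adding the equations for $u$ and $-u$ gives $\lambda=w/2$. So the condition is that, for some $\rho$, the function $u\mapsto f(\rho u)$ on $R$ is the restriction of a linear functional $\ell$. In that case $f(\rho u_{ij})=b_i-b_j$ with $b_i=\ell(v_i)/\sqrt2$. Conversely, if $f(\rho u_{ij})=b_i-b_j$, subtract a constant so that $\sum b_i=0$; since $\sum v_i=0$ is the only relation among the $v_i$, there is a linear $\ell$ with $\ell(v_i)=\sqrt2\,b_i$.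
\end{proof}

Two elementary tests will be used throughout.
\begin{itemize}
\item[(T)] An antisymmetric array $(z_{ij})_{i\ne j\in B}$ has the form $b_i-b_j$ if and only if all \emph{triangle sums} $z_{ij}+z_{jk}+z_{ki}$ vanish. (Fix $i_0$, put $b_{i_0}=0$ and $b_i=z_{ii_0}$.)
\item[(Q)] An array $(z_{ij})_{i\in A,\,j\in B}$ has the form $b_i-b'_j$ if and only if all \emph{alternating sums} $z_{ij}-z_{i'j}+z_{i'j'}-z_{ij'}$ vanish. (Fix $i_0,j_0$, put $b_i=z_{ij_0}$ and $b'_j=z_{i_0j_0}-z_{i_0j}$.)
\end{itemize}

\begin{proposition}\label{prop:reduction}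
The set $\mathcal{B}_n$ is open in the sup norm among odd continuous functions, and if it is nonempty it contains an odd polynomial. If $n\ge2$ and $\mathcal{B}_n\ne\emptyset$, then all assertions of Theorem~\ref{thm:main} hold in dimension $n$. If $\mathcal{B}_n=\emptyset$, the conjecture holds in $\mathbb{R}^n$.
\end{proposition}

\begin{proof}
By (T), $f\in\mathcal{B}_n$ means that the largest absolute value of a triangle sum of $(f(\rho u_{ij}))$ is positive for every $\rho$. By compactness of $O(n)$ it is then bounded below by some $\beta>0$, and every odd $f'$ with $\sup|f-f'|<\beta/3$ lies in $\mathcal{B}_n$. If $p$ is a polynomial with $|p-f|<\beta/3$ on the sphere (Weierstrass), its odd part satisfies the same bound.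

Let $f\in\mathcal{B}_n$ be an odd polynomial. The $1$-homogeneous extension of $1+\varepsilon f$ is $|x|+\varepsilon|x|f(x/|x|)$. At a point $x$ of the sphere its Hessian kills $x$, by homogeneity, and on $x^\perp$ it equals the identity plus $\varepsilon$ times a form that is bounded uniformly in $x$. For small $\varepsilon>0$ the Hessian is therefore positive semidefinite on $\mathbb{R}^n\setminus\{0\}$; the function is convex on every line missing $0$, and by continuity on all lines. So $1+\varepsilon f$ is the support function of a compact convex set $K_\varepsilon$ of width $2$ in every direction; in particular $K_\varepsilon$ lies in no hyperplane and is a convex body. The functions $f$ and $\varepsilon f$ have the same solutions, so $K_\varepsilon$ is inscribed in no polytope similar to $D_n$ by Lemma~\ref{lem:reform}, and $K_\varepsilon$ tends to the unit ball since $1+\varepsilon f\to1$ uniformly. For a body of constant width, $h_K-w/2$ is the odd part of $h_K$, which depends continuously on $K$; with Lemma~\ref{lem:reform} and the openness of $\mathcal{B}_n$ this gives the openness statement.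 The last assertion is immediate from Lemma~\ref{lem:reform}.
\end{proof}

Theorem~\ref{thm:main} is thus reduced to the statement
\begin{equation}\label{eq:goal}
\mathcal{B}_n\ne\emptyset\qquad\text{for all } n\ge4 .
\end{equation}
Convexity has disappeared from the problem, and so have the translations: among the $\binom{n+1}2$ numbers $f(\rho u_{ij})$, $n$ degrees of freedom are absorbed by the $b_i$, and there remain $\binom n2$ equations on $O(n)$, a manifold of dimension $\binom n2$.

\begin{proposition}\label{prop:low}
$\mathcal{B}_1=\mathcal{B}_2=\emptyset$.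
\end{proposition}

\begin{proof}
For $n=1$ there are no triangles, so every $\rho$ is a solution. For $n=2$ the unit vectors $u_{12},u_{23},u_{31}$ have sum $0$, so they make angles $2\pi/3$. Regard $f$ as a function of the angle. By (T), a solution exists as soon as
\begin{equation}\label{eq:phi}
\varphi(\theta)=f(\theta)+f(\theta+\tfrac{2\pi}3)+f(\theta+\tfrac{4\pi}3)
\end{equation}
has a zero, and it has one because $\varphi(\theta+\pi)=-\varphi(\theta)$.
\end{proof}

\section{The two ideas by hand}\label{sec:ideas}

\subsection{Cancelling two zeros on the circle}\label{ss:circle}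
Consider the equation $\varphi(\theta)=0$ of \eqref{eq:phi}, first for smooth $f$ \emph{without} a parity condition, and suppose that the zeros of $\varphi$ are simple. We remove them in pairs by local changes of $f$. (Adding a constant to $f$ would do this at once; the point is the method.) The function $\varphi$ has period $2\pi/3$, so its zeros come in orbits of the rotation group of order $3$, and the sign of $\varphi'$ is constant on each orbit. Let $\theta_0<\theta_1$ be consecutive zeros. The signs of $\varphi'$ at $\theta_0$ and $\theta_1$ are opposite, so $\theta_1$ is not in the orbit of $\theta_0$; as $\theta_0+2\pi/3$ is a zero, $\theta_1<\theta_0+2\pi/3$. Let $J$ be an arc slightly larger than $[\theta_0,\theta_1]$, of length less than $2\pi/3$, and add to $f$ a bump $\psi$ supported in $J$. For each $\theta$ at most one of the three points in \eqref{eq:phi} lies in $J$. So $\varphi$ becomes $\varphi+\psi$ on $J$, changes periodically on the two rotated arcs, and does not change elsewhere. Since $\varphi$ has the same sign at both ends of $J$, we can choose $\psi$ so that $\varphi+\psi$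 has no zero on $J$. Two orbits of zeros have disappeared.

Now let $f$ be odd. Then $\varphi(\theta+\pi/3)=-\varphi(\theta)$: there is a new symmetry, and it \emph{reverses} the sign of $\varphi'$. Consecutive zeros $\theta_0,\theta_1=\theta_0+\pi/3$ may now lie in one orbit, as they do for $f=\cos3\theta$, $\varphi=3\cos3\theta$. The bump must be made odd, $\psi(\theta)-\psi(\theta+\pi)$, and for $J$ slightly larger than $[\theta_0,\theta_1]$ it changes $\varphi(\theta_0)$ by $\psi(\theta_0)-\psi(\theta_1)$ and $\varphi(\theta_1)$ by $\psi(\theta_1)-\psi(\theta_0)$. The two ends cannot be pushed in the same direction.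

In dimension $n$ the equations form a map $s:O(n)\to V$ to a vector space of dimension $N=\binom n2$, the sign of $\varphi'$ is replaced by the sign of $\det Ds$, and we shall see that the symmetry $\rho\mapsto-\rho$ multiplies $\det Ds$ by $(-1)^N$. So the good case is $N$ even, that is, $n\equiv0,1\pmod4$. Three new points arise. A small bump changes only one of the numbers $f(\rho u_{ij})$, say the one for the edge $e_0$, so it moves $s(\rho)$ along a fixed line in $V$; the role of the circle is taken by the \emph{curve} $Y\subset O(n)$ on which $s$ lies in this line. Next, an arc of $Y$ between consecutive zeros may be long, so that one small bump does not suffice; we then shorten the arc step by step. Finally, the bump is placed along the track $\{\rho u_{e_0}\}\subset S^{n-1}$ of the arc, and it must not interfere with other parts of $Y$. This is a matter of general position, like keeping two curves in $S^{n-1}$ disjoint, and it needs $n-1\ge3$.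

\subsection{The solutions for $x_1^3$}\label{ss:cubic}
For $N$ odd we get rid of the symmetry $-1$ by passing to a degenerate limit. Let $f=x_1^3$, and let $a_i=\langle\rho v_i,e_1\rangle$ be the heights of the vertices of the rotated simplex. Since $x^3+y^3+z^3=3xyz$ when $x+y+z=0$, the triangle sums are $3\cdot2^{-3/2}(a_i-a_j)(a_j-a_k)(a_k-a_i)$. So $\rho$ is a solution if and only if the heights take only two values: the vertices split into an upper part with $k$ and a lower part with $l=n+1-k$ elements. (For $n=2$ this says that one edge is horizontal; indeed $\cos^3\theta=\frac14(\cos3\theta+3\cos\theta)$ gives $\varphi=\frac34\cos3\theta$.) The solutions form finitely many copies of the stabilizer $O(n-1)$ of $e_1$. A solution for $x_1^3+\varepsilon g$ with small $\varepsilon$ must be close to one of them, and we shall see that in the limit $g$ must have vanishing triangle sums within each part and vanishing alternating sums between the parts. These are $\binom{k-1}2+\binom{l-1}2+(k-1)(l-1)=\binom{n-1}2$ conditions on $O(n-1)$: a problem of the same kind, one dimension lower. Edge vectors within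 a part lie on the equator $x_1=0$, where $g$ is odd. Edge vectors from the upper to the lower part lie on a slice $\{x_1=\eta\}$ with $\eta>0$, and on such a slice an odd function is \emph{arbitrary}. So for $k,l\ge2$ the limit problem does not have the symmetry $-1$. For $n=6$, for instance, the splittings are $1+6$, $2+5$, $3+4$; the first is the original problem in dimension $5\equiv1\pmod4$, and the other two are free of the sign obstruction. We now set up a framework that contains all these problems.

\section{Block problems}\label{sec:block}

\subsection{Definitions}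
Let $B_1,\dots,B_r$ be disjoint finite sets (\emph{blocks}) of sizes $k_s\ge1$, let $W_s=W_{B_s}$, and let $\mathbb{R}^d=W_1\oplus\dots\oplus W_r$ be the orthogonal sum, so $d=\sum(k_s-1)$. Assume $d\ge2$ and put $N=\binom d2$. Consider the complete graph on each $B_s$, and the complete bipartite graph on $B_s\sqcup B_t$ for each pair $s<t$ with $k_s,k_t\ge2$. Let $E$ be the set of edges of all these graphs. \emph{Block edges} $e=ij$ inside $B_s$ are given a fixed orientation; \emph{cross edges} $e=ij\in B_s\times B_t$ are oriented from $B_s$ to $B_t$, $s<t$. To each edge we attach the unit vector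
\[
u_e=\frac{v_i-v_j}{\sqrt2}\ \ (\text{block edge}),\qquad u_e=\frac{v_i-v_j}{c_{st}},\quad c_{st}^2=2-\frac1{k_s}-\frac1{k_t}\ \ (\text{cross edge}).
\]
The vectors of the block edges are pairwise distinct up to sign and span $\mathbb{R}^d$, and the vectors $u_e$, $e\in B_s\times B_t$, are pairwise distinct. For $F\subset E$ let $\operatorname{rk}F=\dim\operatorname{span}\{u_e:e\in F\}$.

A \emph{datum} $\mathbf{f}=(g,(G_{st}))$ consists of an odd continuous function $g$ on $S^{d-1}$ and continuous functions $G_{st}$ on $S^{d-1}$ without parity condition, one for each bipartite graph. For $\rho\in O(d)$ put $\mathbf{f}_e(\rho)=g(\rho u_e)$ for block edges and $\mathbf{f}_e(\rho)=G_{st}(\rho u_e)$ for $e\in B_s\times B_t$. Vectors $z\in\mathbb{R}^E$ are always extended antisymmetrically, $z_{ji}=-z_{ij}$. Let $L\subset\mathbb{R}^E$ be the space of $z$ that are \emph{gradients on each graph}: $z_{ij}=b_i-b_j$ on each block and $z_{ij}=b_i-b'_j$ on each $B_s\times B_t$, with independent potentials $b,b'$ for the different graphs. Put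
\[
V=\mathbb{R}^E/L,\qquad s_{\mathbf{f}}:O(d)\to V,\quad s_{\mathbf{f}}(\rho)=\big[(\mathbf{f}_e(\rho))_{e\in E}\big].
\]
A \emph{solution} of the block problem for $\mathbf{f}$ is a zero of $s_{\mathbf{f}}$. Four remarks are immediate.
\begin{itemize}
\item For $r=1$, $k_1=n+1$ this is Definition~\ref{def:B}. Blocks of size $1$ play no role.
\item Having no solution is an open condition on $\mathbf{f}$ in the sup norm, because $O(d)$ is compact and $s_{\mathbf{f}}(\rho)$ is linear in the values of $\mathbf{f}$.
\item Reversing the order of $B_s$ and $B_t$ replaces $u_e$ by $-u_e$ on $B_s\times B_t$; the solutions remain the same if $G_{st}$ is replaced by $x\mapsto G_{st}(-x)$.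
\item If the datum lives on the unit sphere of another Euclidean space of dimension $d$, then $\rho$ ranges over the linear isometries from $\bigoplus W_s$ to that space.
\end{itemize}

\subsection{The target space}
To compute with signs we need a concrete model of $V$. For $e\in E$ let $[e]\in V$ be the class of the indicator vector of $e$.

\begin{lemma}\label{lem:Omega}
The map $\Omega:\mathbb{R}^E\to\Lambda^2\mathbb{R}^d$, $z\mapsto\sum_{ij\in E}z_{ij}\,v_i\wedge v_j$, is onto with kernel $L$. Hence $V\cong\Lambda^2\mathbb{R}^d$ has dimension $N$, and $V=\bigoplus V_s\oplus\bigoplus V_{st}$ with one summand for each graph, where $V_s\cong\Lambda^2W_s$, $V_{st}\cong W_s\otimes W_t$, and $[ij]$ corresponds to $v_i\wedge v_j$, respectively $v_i\otimes v_j$.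
\end{lemma}

\begin{proof}
We have $\Lambda^2\mathbb{R}^d=\bigoplus\Lambda^2W_s\oplus\bigoplus_{s<t}W_s\otimes W_t$, and each summand is spanned by the $v_i\wedge v_j$ over the edges of the corresponding graph; so $\Omega$ is onto. On a block, $\sum_{ij\in E}(b_i-b_j)v_i\wedge v_j=\frac12\sum_{i,j}(b_i-b_j)v_i\wedge v_j=0$ because $\sum_jv_j=0$; on $B_s\times B_t$, $\sum_{i,j}(b_i-b'_j)v_i\wedge v_j=0$ for the same reason. So $L\subset\ker\Omega$. The gradients on a connected graph with $\nu$ vertices form a space of dimension $\nu-1$. Hence the quotients have dimensions $\binom{k_s}2-(k_s-1)=\dim\Lambda^2W_s$ and $k_sk_t-(k_s+k_t-1)=\dim W_s\otimes W_t$, and $L=\ker\Omega$.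
\end{proof}

The dual space is $V^*=L^\perp\subset\mathbb{R}^E$. It consists of the $\mu$ that are \emph{circulations} on each graph: $\sum_j\mu_{ij}=0$ for every vertex $i$ of the graph, the sum being over its neighbors in that graph. The next bound drives all dimension counts.

\begin{lemma}\label{lem:circ}
For $F\subset E$ and $q=\operatorname{rk}F$ we have $\dim\{\mu\in V^*:\operatorname{supp}\mu\subset F\}\le\binom q2$.
\end{lemma}

\begin{proof}
A circulation supported in $F$ is a linear combination of cycles in $F$, each lying in one graph: in the support of a nonzero circulation on a graph no vertex has degree $1$, so the support contains a cycle, and subtracting a multiple of it makes the support smaller. For the cycle $i_1i_2\dots i_mi_1$ (indices modulo $m$),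
\[
\Omega=\sum_\nu v_{i_\nu}\wedge v_{i_{\nu+1}}=\sum_\nu(v_{i_\nu}-v_{i_1})\wedge(v_{i_{\nu+1}}-v_{i_1}),
\]
since the additional terms are $-v_{i_1}\wedge S-S\wedge v_{i_1}=0$ with $S=\sum_\nu v_{i_\nu}$. Each $v_{i_\nu}-v_{i_1}$ is a combination of the $u_e$ along the cycle. So $\Omega$ maps the space in question into $\Lambda^2\operatorname{span}\{u_e:e\in F\}$, and $\Omega$ is injective on $L^\perp$ because $L\cap L^\perp=0$.
\end{proof}

\subsection{Symmetries and signs}
A permutation $\sigma$ of the indices that preserves each block acts on $\mathbb{R}^d$ by $\sigma v_i=v_{\sigma i}$. Let $\Gamma\subset O(d)$ be the group $S_{d+1}\times\{\pm1\}$ if $r=1$, and $\prod_sS_{k_s}$ if $r\ge2$. These groups embed in $O(d)$ (for $r=1$ because $-v_p\ne v_q$ in a block of size at least $3$, by \eqref{eq:v}), so $\Gamma$ acts freely on $O(d)$ by right multiplication. Write $\gamma=\chi(\gamma)\sigma$ with $\chi(\gamma)=\pm1$ and $\sigma$ a permutation; $\chi\equiv1$ if $r\ge2$. For smooth $\mathbf{f}$ let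
\[
Ds_{\mathbf{f}}(\rho):\mathfrak{so}(d)\to V,\qquad Ds_{\mathbf{f}}(\rho)A=\tfrac{d}{dt}\big|_{t=0}\,s_{\mathbf{f}}(\rho e^{tA}),
\]
where $\mathfrak{so}(d)$ is the space of skew-symmetric matrices, with its usual inner product. Both spaces have dimension $N$; we fix bases once and for all, so that $\det Ds_{\mathbf{f}}(\rho)$ is a number.

\begin{lemma}\label{lem:sym}
For $\gamma=\chi(\gamma)\sigma\in\Gamma$ define $\gamma^*$ on $\mathbb{R}^E$ by $(\gamma^*z)_{ij}=\chi(\gamma)z_{\sigma i\,\sigma j}$. Then $\gamma^*$ descends to $V$, and $s=s_{\mathbf{f}}$ satisfies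
\begin{gather}
s(\rho\gamma)=\gamma^*s(\rho),\qquad \Omega(\gamma^*z)=\chi(\gamma)\,\Lambda^2(\gamma^{-1})\,\Omega(z),\label{eq:equiv}\\
\det Ds(\rho\gamma)=\chi(\gamma)^N\det Ds(\rho)\qquad(\mathbf{f}\text{ smooth}).\label{eq:det}
\end{gather}
\end{lemma}

\begin{proof}
We have $\gamma u_{ij}=\chi(\gamma)u_{\sigma i\,\sigma j}$. On block edges, oddness of $g$ gives $\mathbf{f}_{ij}(\rho\gamma)=\chi(\gamma)\mathbf{f}_{\sigma i\,\sigma j}(\rho)$; on cross edges $\chi=1$ and $\sigma$ preserves the orientation, so the same holds. Next,
\[
\Omega(\gamma^*z)=\chi(\gamma)\sum_{ij} z_{\sigma i\,\sigma j}\,v_i\wedge v_j=\chi(\gamma)\sum_{ij} z_{ij}\,\sigma^{-1}v_i\wedge\sigma^{-1}v_j,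
\]
and $\Lambda^2(\sigma^{-1})=\Lambda^2(\gamma^{-1})$ since $\Lambda^2(-1)=1$. In particular $\gamma^*$ preserves $L=\ker\Omega$. From $\rho\gamma e^{tA}=\rho e^{t\gamma A\gamma^{-1}}\gamma$ we get $Ds(\rho\gamma)A=\gamma^*Ds(\rho)(\gamma A\gamma^{-1})$. Under the isomorphism $x\wedge y\mapsto xy^T-yx^T$ from $\Lambda^2\mathbb{R}^d$ to $\mathfrak{so}(d)$, conjugation by $\gamma$ corresponds to $\Lambda^2\gamma$. So the determinant is multiplied by $\chi(\gamma)^N\det\Lambda^2(\gamma^{-1})\det\Lambda^2(\gamma)=\chi(\gamma)^N$.
\end{proof}

\subsection{The cancellation theorem}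
We single out the problems to which the method of Section~\ref{ss:circle} applies. Each comes with a distinguished edge $e_0$, a finite set $X\subset S^{d-1}$, and an \emph{active function}, the one that will be modified.
\begin{itemize}
\item \textbf{Type I:} $r=1$, $d\ge4$, $N$ even; $e_0$ is any edge, $X=R$, and the active function is $g$.
\item \textbf{Type II:} $r\in\{2,3\}$, $d\ge4$, $2\le k_1<k_2$, $k_2\ge4$; $e_0\in B_1\times B_2$, $X=\{u_e:e\in B_1\times B_2\}$, and the active function is $G_{12}$.
\end{itemize}
Put $u_0=u_{e_0}\in X$. In computing $s_{\mathbf{f}}(\rho)$ the active function is evaluated only at points of $\rho X$.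

\begin{lemma}\label{lem:types}
In both types:
\begin{itemize}
\item[(a)] $\Gamma$ acts transitively on $X$, and $[e_0]\ne0$;
\item[(b)] distinct elements of $X$ have distance at least $1$;
\item[(c)] the sign of $\det Ds_{\mathbf{f}}$ is constant on $\Gamma$-orbits;
\item[(d)] if $\gamma\in\Gamma$ and $\gamma u_0=u_0$, then $\gamma^*[e_0]=\pm[e_0]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $S_{d+1}$ is transitive on ordered pairs and $S_{k_1}\times S_{k_2}$ on $B_1\times B_2$; the vectors $v_i\wedge v_j$ and $v_i\otimes v_j$ of Lemma~\ref{lem:Omega} are nonzero. (b) In type I distinct elements of $R$ have inner product at most $\frac12$. In type II the squared distances are $2/c_{12}^2$ or $4/c_{12}^2$, and $c_{12}^2<2$. (c) In \eqref{eq:det}, either $N$ is even or $\chi\equiv1$. (d) The underlying permutation preserves the set of end points of $e_0$, so $\gamma^*$ maps the indicator of $e_0$ to plus or minus itself.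
\end{proof}

\begin{theorem}[Cancellation]\label{thm:cancel}
Let $\mathbf{f}^0$ be a datum for a block problem of type I or II and let $\varepsilon>0$. There is a smooth datum $\mathbf{f}$ without solutions all of whose non-active functions are at sup distance less than $\varepsilon$ from those of $\mathbf{f}^0$. (There is no restriction on the active function.)
\end{theorem}

Since $\binom n2$ is even exactly for $n\equiv0,1\pmod4$, type I gives:

\begin{corollary}\label{cor:01}
$\mathcal{B}_n\ne\emptyset$ for all $n\ge4$ with $n\equiv0,1\pmod4$.
\end{corollary}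

\section{General position}\label{sec:generic}

In this section and the next the block problem is of type I or II and all data are smooth. Let $\bar V=V/\mathbb{R}[e_0]$, of dimension $N-1$, with dual $\bar V^*=\{\mu\in V^*:\mu_{e_0}=0\}$. Let $\bar s_{\mathbf{f}}:O(d)\to\bar V$ be $s_{\mathbf{f}}$ followed by the projection, and let
\[
Y_{\mathbf{f}}=\{\rho\in O(d):\bar s_{\mathbf{f}}(\rho)=0\}.
\]
Fix a linear functional $\nu$ on $V$ with $\nu[e_0]=1$ and put $y_{\mathbf{f}}=\nu\circ s_{\mathbf{f}}$, so that $s_{\mathbf{f}}=y_{\mathbf{f}}\cdot[e_0]$ on $Y_{\mathbf{f}}$. We drop the index $\mathbf{f}$ when possible. By \eqref{eq:equiv}, $Y\gamma=Y$ whenever $\gamma^*[e_0]\in\mathbb{R}[e_0]$. We want the following properties.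
\begin{itemize}
\item[(R1)] $0$ is a regular value of $s$.
\item[(R2)] $0$ is a regular value of $\bar s$.
\item[(R3)] If $\rho,\rho'\in Y$ and $\rho'u_0\in\rho X$, then $\rho'\in\rho\Gamma$.
\item[(R4)] If $\rho\in Y$, $0\ne A\in\mathfrak{so}(d)$ and $D\bar s(\rho)A=0$, then $Au_0\ne0$.
\end{itemize}
(R1) makes the solutions isolated, and (R2) makes $Y$ a curve. (R4) says that the point $\rho u_0$ moves with nonzero speed when $\rho$ moves along $Y$. (R3) says that its track is not met by any point $\rho u$ with $\rho\in Y$, $u\in X$, except where the symmetry forces this.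

Let $\mathcal{P}$ be the finite-dimensional vector space of data whose components are polynomials of degree at most $4|E|$, odd for $g$.

\begin{proposition}\label{prop:generic}
For every smooth datum $\mathbf{f}$ and almost every $P\in\mathcal{P}$, the datum $\mathbf{f}+P$ satisfies \textup{(R1)--(R4)}. In particular this holds for $P$ arbitrarily close to $0$.
\end{proposition}

\subsection{Tools}

\begin{lemma}[Parametric transversality]\label{lem:trans}
Let $Z$ be a second countable manifold, $\mathcal{P}$ and $T$ finite-dimensional vector spaces, and $\Phi:Z\times\mathcal{P}\to T$ a smooth map such that $\Phi(z,\cdot)$ is affine and onto for each $z$. Then for almost every $P$, $0$ is a regular value of $\Phi(\cdot,P)$. If $\dim Z<\dim T$, then $\Phi(\cdot,P)$ has no zeros for almost every $P$.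
\end{lemma}

\begin{proof}
$\Phi$ is a submersion, so $M=\Phi^{-1}(0)$ is a submanifold with tangent spaces $\{(\zeta,\Pi):D_z\Phi\,\zeta+D_P\Phi\,\Pi=0\}$. The projection $M\to\mathcal{P}$ is a submersion at $(z,P)$ if and only if the image of $D_z\Phi$ contains the image of $D_P\Phi$, which is $T$. Apply Sard's theorem to the projection. If $\dim Z<\dim T$, then $D_z\Phi$ is never onto, so a regular value is not attained.
\end{proof}

\begin{lemma}[Interpolation]\label{lem:interp}
Let $x^1,\dots,x^m\in S^{d-1}$, $m\le2|E|$, be distinct, and let $w^\beta\perp x^\beta$ be nonzero vectors. The values at the $x^\beta$ and the derivatives along the $w^\beta$ of a polynomial of degree at most $4|E|$ can be prescribed arbitrarily. The same holds for odd polynomials if the $x^\beta$ are distinct up to sign.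
\end{lemma}

\begin{proof}
Fix $\beta$ and put $p(x)=\prod_{\beta'\ne\beta}(1-\langle x,x^{\beta'}\rangle)$, respectively $p(x)=\prod_{\beta'\ne\beta}(1-\langle x,x^{\beta'}\rangle^2)$, which is even. On the sphere each factor is nonnegative and vanishes at $x^{\beta'}$, so $p$ vanishes there with its first derivatives, while $p(x^\beta)\ne0$. For linear $\ell$, the polynomial $p\ell$ has at $x^\beta$ the value $p(x^\beta)\ell(x^\beta)$ and the derivative $dp(w^\beta)\ell(x^\beta)+p(x^\beta)\ell(w^\beta)$, and $\ell(x^\beta)$, $\ell(w^\beta)$ are arbitrary. Sum over $\beta$.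
\end{proof}

\begin{lemma}\label{lem:lattice}
Let $\Lambda$ be the lattice generated by the roots of a block $B$ of size $k\ge3$. If a linear isometry $\kappa$ of $W_B$ maps $\Lambda$ into $\Lambda$, then $\kappa=\pm\sigma$ with $\sigma\in S_k$.
\end{lemma}

\begin{proof}
Elements of $\Lambda$ are $\sum m_iv_i$ with integers $m_i$ of sum $0$, of squared length $\sum m_i^2$. So the vectors of squared length $2$ in $\Lambda$ are the roots, and $\kappa$ maps roots to roots. Fix $0\in B$. The $k-1\ge2$ roots $\kappa(v_0-v_i)$, $i\ne0$, have pairwise inner product $1$. Since $\langle v_p-v_q,v_{p'}-v_{q'}\rangle=\delta_{pp'}+\delta_{qq'}-\delta_{pq'}-\delta_{qp'}$, two roots have inner product $1$ if and only if they share the start $p$ or the end $q$, but not both. If two of our roots share the start, a third one cannot share the end with both, so it has the same start; the same holds with start and end interchanged. So all share the start or all share the end, that is, $\kappa(v_0-v_i)=\pm(v_{\sigma0}-v_{\sigma i})$ for a permutation $\sigma$ and a fixed sign. The $v_0-v_i$ span $W_B$.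
\end{proof}

\subsection{Coincidences}
To obtain (R3) we must exclude pairs $\rho,\rho\kappa\in Y$ with $\kappa u_0\in X$, $\kappa\notin\Gamma$. Naively these are $2(N-1)$ equations on a manifold of pairs $(\rho,\kappa)$ of dimension $N+\binom{d-1}2=2N-(d-1)$, which is overdetermined for $d\ge4$. The difficulty is that for special $\kappa$ the two systems evaluate the same function at the same points, so that the equations are not independent. We have to show that the loss of equations is outweighed by the rarity of such $\kappa$.

For $\kappa\in O(d)$ let $E_\kappa$ be the set of edges $e$ such that $\kappa u_e=\pm u_{e'}$ for a block edge $e'$ if $e$ is a block edge, and $\kappa u_e=u_{e'}$ for some $e'\in B_s\times B_t$ if $e\in B_s\times B_t$. For $e\in E_\kappa$ write $\kappa u_e=\epsilon_eu_{\kappa(e)}$ with $\epsilon_e=\pm1$; the map $e\mapsto\kappa(e)$ is injective. Let $\mathcal{A}_\kappa$ be the space of pairs $(\lambda,\mu)\in\bar V^*\times\bar V^*$ with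
\[
\operatorname{supp}\mu\subset E_\kappa,\qquad \lambda_{\kappa(e)}=-\epsilon_e\mu_e\ \ (e\in E_\kappa),\qquad\lambda_{e'}=0\ \ (e'\notin\kappa(E_\kappa)).
\]
It depends only on $E_\kappa$ and on the restriction of $\kappa$ to $\{u_e:e\in E_\kappa\}$, and $(\lambda,\mu)\mapsto\mu$ is injective on it.

\begin{lemma}\label{lem:ann}
Let $T_\kappa\subset\bar V\times\bar V$ be the annihilator of $\mathcal{A}_\kappa$ and let $\rho\in O(d)$. Then $(\bar s_{\mathbf{f}}(\rho),\bar s_{\mathbf{f}}(\rho\kappa))\in T_\kappa$ for every datum $\mathbf{f}$, and $P\mapsto(\bar s_P(\rho),\bar s_P(\rho\kappa))$ maps $\mathcal{P}$ onto $T_\kappa$.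
\end{lemma}

\begin{proof}
For $e\in E_\kappa$ we have $\mathbf{f}_e(\rho\kappa)=\epsilon_e\mathbf{f}_{\kappa(e)}(\rho)$, so $\sum\lambda_e\mathbf{f}_e(\rho)+\sum\mu_e\mathbf{f}_e(\rho\kappa)=0$ for $(\lambda,\mu)\in\mathcal{A}_\kappa$. Conversely, suppose that this sum vanishes for all $\mathbf{f}\in\mathcal{P}$. For each component of the datum, the points $\rho u_e$ at which it is evaluated are distinct (up to sign for $g$), so are the points $\rho\kappa u_e$, and $\rho\kappa u_e$ coincides with $\rho u_{e'}$ exactly if $e\in E_\kappa$ and $e'=\kappa(e)$. By Lemma~\ref{lem:interp} the values at the different points are independent, so the total coefficient of each value vanishes; this says $(\lambda,\mu)\in\mathcal{A}_\kappa$. So the image of $\mathcal{P}$ has annihilator $\mathcal{A}_\kappa$.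
\end{proof}

\begin{lemma}\label{lem:coinc}
Let $\kappa\in O(d)\setminus\Gamma$ with $\kappa u_0\in X$, and let $q=\operatorname{rk}E_\kappa$. Then $q\ge1$ and $\dim\mathcal{A}_\kappa\le\binom q2$. If $q=d$, then the problem is of type II and $\dim\mathcal{A}_\kappa\le N-3$.
\end{lemma}

\begin{proof}
Since $e_0\in E_\kappa$, $q\ge1$, and the first bound is Lemma~\ref{lem:circ}.

\emph{Type I.} The roots of a graph on the $d+1$ vertices span a space of dimension $d+1$ minus the number of components. If $q=d$, then $E_\kappa$ is connected and spanning, so its roots generate $\Lambda$ (add them along paths). They are mapped to roots, so $\kappa\Lambda\subset\Lambda$ and $\kappa\in\Gamma$ by Lemma~\ref{lem:lattice}, contrary to the assumption.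

\emph{Type II.} Call the edges outside $E_\kappa$ \emph{missing} and let $Q\subset V$ be the span of $[e_0]$ and the classes of the missing edges. The $\mu$-component of an element of $\mathcal{A}_\kappa$ annihilates $Q$, so $\dim\mathcal{A}_\kappa\le N-\dim Q$. We assume $\dim Q\le2$ and deduce $\kappa\in\Gamma$. Each generator of $Q$ lies in one summand of $V$, so $Q$ is the direct sum of its intersections with the summands. As $0\ne[e_0]\in V_{12}$, $Q$ meets every other summand in dimension at most $1$.

\emph{Edges in $B_1\times B_2$.} Any three of the $v_j$, $j\in B_2$, are independent because $k_2\ge4$, and $v_i\ne0$ for $i\in B_1$ because $k_1\ge2$. So three classes $v_i\otimes v_j$ with three different $j$ are independent. Hence the missing edges of $B_1\times B_2$ involve at most two indices $j$, and there is $J_0\subset B_2$ with $|J_0|\ge k_2-2\ge2$ and $B_1\times J_0\subset E_\kappa$.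

\emph{The block $B_2$.} For two different edges of $B_2$ the classes $v_j\wedge v_{j'}$ are not proportional, since otherwise three of the vectors $v_j$ would lie in a plane. So at most one edge of $B_2$ is missing, and the other edges form a connected spanning graph on $B_2$. Two edges with a common vertex have non-orthogonal vectors, so their images under $\kappa$ belong to the same block. By connectedness all images belong to one block $B_s$, and $\kappa W_2\subset W_s$. For $j\ne j'$ in $J_0$ and $i\in B_1$, the nonzero vector $\kappa(v_{j'}-v_j)=\kappa(v_i-v_j)-\kappa(v_i-v_{j'})$ lies in $W_1\oplus W_2$, so $s\in\{1,2\}$, and $s=1$ is impossible because $k_1<k_2$. Thus $\kappa W_2=W_2$, $\kappa$ maps generators of the root lattice of $B_2$ to roots, and $\kappa|_{W_2}=\pm\sigma$ by Lemma~\ref{lem:lattice}.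

\emph{The block $B_1$.} For $j\in J_0$ and any $i\in B_1$ we have $\kappa(v_i-v_j)=v_{i'}-v_{j'}$ with $i'\in B_1$, $j'\in B_2$. As $\kappa$ preserves $W_2$ and $W_2^\perp$, this gives $\kappa v_j=v_{j'}$ and $\kappa v_i=v_{i'}$. The first equation excludes $\kappa|_{W_2}=-\sigma$, because $-v_p\ne v_{p'}$ in a block of size at least $3$. The second shows that $\kappa$ permutes $\{v_i:i\in B_1\}$. If $r=2$, then $\kappa\in\Gamma$.

\emph{The block $B_3$.} Let $r=3$; then $\kappa W_3=W_3$. If $k_3\le2$, then $\dim W_3\le1$ and every isometry of $W_3$ lies in $S_{k_3}$. If $k_3\ge3$, then distinct $v_m$, $m\in B_3$, are not proportional, nor are distinct $v_j$, $j\in B_2$; so the classes $v_j\otimes v_m\in V_{23}$ are pairwise non-proportional and at most one edge of $B_2\times B_3$ is missing. For each $m\in B_3$ there is then $j$ with $jm\in E_\kappa$, and the $W_3$-component of $\kappa(v_j-v_m)=v_{j'}-v_{m'}$ gives $\kappa v_m=v_{m'}$. So $\kappa\in\Gamma$.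
\end{proof}

\subsection{Proof of Proposition~\ref{prop:generic}}
We use the identity $\binom d2=\binom q2+\binom{d-q}2+q(d-q)$. Each property below fails only on a finite union of null sets of $P$.

\emph{(R1), (R2).} By Lemma~\ref{lem:interp}, $P\mapsto s_P(\rho)$ is onto $V$. Apply Lemma~\ref{lem:trans} with $Z=O(d)$ to $s_{\mathbf{f}+P}$ and $\bar s_{\mathbf{f}+P}$.

\emph{(R3).} If (R3) fails, there are $\rho$ and $\kappa\notin\Gamma$ with $\kappa u_0\in X$ and $\rho,\rho\kappa\in Y_{\mathbf{f}+P}$. The set of $\kappa\notin\Gamma$ with $\kappa u_0\in X$ is a finite union of pieces $S$ on which $E_\kappa=F$ and the restriction of $\kappa$ to $\{u_e:e\in F\}$ are constant. Let $q=\operatorname{rk}F$. The $\kappa$ with the given restriction form a coset of a subgroup isomorphic to $O(d-q)$. On this coset $E_\kappa\supset F$, and $E_\kappa=F$ is an open condition, since it says that for $e\notin F$ the vector $\kappa u_e$ avoids a finite set. If $q<d$, then $F\ne E$, whereas $E_\gamma=E$ for $\gamma\in\Gamma$, so the condition $\kappa\notin\Gamma$ is automatic; if $q=d$, the coset is a point. So $S$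 is a manifold of dimension $\binom{d-q}2$, on which $T_\kappa=T$ is constant. By Lemmas~\ref{lem:ann} and~\ref{lem:trans}, applied to $(\bar s_{\mathbf{f}+P}(\rho),\bar s_{\mathbf{f}+P}(\rho\kappa))\in T$ on $Z=O(d)\times S$, it suffices to show $\dim T>\dim Z$, where $\dim T=2(N-1)-\dim\mathcal{A}_\kappa$. If $1\le q\le d-1$, Lemma~\ref{lem:coinc} gives
\[
\dim T-\dim Z\ge N-2-\tbinom q2-\tbinom{d-q}2=q(d-q)-2\ge d-3>0 .
\]
This is where $d\ge4$ is used; for $d=3$ the count gives $0$, which is the count for two curves crossing on $S^2$. If $q=d$, Lemma~\ref{lem:coinc} gives $\dim T\ge2N-2-(N-3)=N+1>N=\dim Z$.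

\emph{(R4).} If (R4) fails, there are $\rho$ and $A$ with $|A|=1$, $Au_0=0$ and $(\bar s(\rho),D\bar s(\rho)A)=0$. Let $F=\{e:Au_e=0\}\ni e_0$ and $q=\operatorname{rk}F$. A nonzero skew-symmetric matrix has rank at least $2$, so $1\le q\le d-2$. For given $F$, the set $S$ of unit $A$ with $\{e:Au_e=0\}=F$ is open in the unit sphere of $\{A:Au_e=0\text{ for } e\in F\}\cong\mathfrak{so}(d-q)$, so $\dim S=\binom{d-q}2-1$. The $e$-th coordinate of $Ds(\rho)A$ is the derivative of the relevant function at $\rho u_e$ along the tangent vector $\rho Au_e$, which vanishes exactly for $e\in F$. So the pairs $(0,\mu)$ with $\mu\in\bar V^*$, $\operatorname{supp}\mu\subset F$, annihilate $(\bar s(\rho),D\bar s(\rho)A)$ for every datum, and by Lemma~\ref{lem:interp} no other pair $(\lambda,\mu)$ does so for all data in $\mathcal{P}$. Let $T$ be the annihilator of these pairs. Then $\dim T\ge2(N-1)-\binom q2$ by Lemma~\ref{lem:circ}, and for $Z=O(d)\times S$,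
\[
\dim T-\dim Z\ge N-1-\tbinom q2-\tbinom{d-q}2=q(d-q)-1>0 .
\]
Lemma~\ref{lem:trans} applies. \hfill$\square$

\section{Cancelling a pair of solutions}\label{sec:cancel}

Under (R1) the zeros of $s$ are isolated, since $\dim O(d)=\dim V$; so they are finite in number and, by \eqref{eq:equiv}, form finitely many $\Gamma$-orbits, the \emph{zero orbits}. By the implicit function theorem near each zero and compactness away from the zeros:
\begin{itemize}
\item[(S)] If $\mathbf{f}$ satisfies (R1), then for all $P\in\mathcal{P}$ close to $0$ the datum $\mathbf{f}+P$ satisfies (R1) and has the same number of zeros, hence of zero orbits.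
\end{itemize}
Under (R2), $Y$ is a compact $1$-manifold, a finite union of circles, and its tangent line at $\rho$ is $\rho\cdot\ker D\bar s(\rho)$. The zeros of $y$ on $Y$ are the zeros of $s$. Under (R1) they are simple: if $A_0$ spans $\ker D\bar s(\rho)$, then $Ds(\rho)A_0=dy(\rho A_0)[e_0]$, and this is nonzero at a zero of $s$. A \emph{connecting arc} is a smooth injective map $\alpha:[0,1]\to Y$ with $\alpha'\ne0$ such that $y\circ\alpha$ vanishes exactly at $0$ and $1$.

\subsection{The sign argument}

\begin{lemma}\label{lem:arc}
Assume \textup{(R1)} and \textup{(R2)}. If $s$ has a zero, there is a connecting arc. If $\alpha$ is a connecting arc, extended smoothly along $Y$ beyond its end points, then for small $\delta>0$ we have $\alpha(t')\notin\alpha(t)\Gamma$ for all $t\ne t'$ in $[-\delta,1+\delta]$. In particular $\alpha(0)\Gamma\ne\alpha(1)\Gamma$.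
\end{lemma}

\begin{proof}
Let $C$ be a component of $Y$ containing a zero. The function $y$ changes sign at each of its zeros on the circle $C$, so their number is even, hence at least $2$, and an arc between consecutive zeros is a connecting arc.

\emph{The end points lie in different orbits.} Let $\alpha$ be a connecting arc in $C$. Orient $C$ and let $\rho A_0(\rho)$, $|A_0|=1$, be the positive tangent at $\rho\in C$. Consider the linear maps $\mathfrak{so}(d)\to\bar V\oplus\mathbb{R}$,
\[
M_1(\rho):A\mapsto(D\bar s(\rho)A,\langle A,A_0\rangle),\qquad M_2(\rho):A\mapsto(D\bar s(\rho)A,\nu Ds(\rho)A).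
\]
The first is an isomorphism for every $\rho\in C$, so $\det M_1$ has constant sign on $C$. The second is $Ds(\rho)$ followed by a fixed isomorphism $V\to\bar V\oplus\mathbb{R}$. With respect to $A_0^\perp\oplus\mathbb{R}A_0$ both maps are block triangular, with the same block $D\bar s|_{A_0^\perp}$ and with last diagonal entries $1$ and $dy(\rho A_0)$. So $\det M_2=dy(\rho A_0)\det M_1$, and along $C$ the sign of $\det Ds$ is a constant times the sign of the derivative of $y$. At consecutive zeros these derivatives have opposite signs. By Lemma~\ref{lem:types}(c), $\alpha(0)\Gamma\ne\alpha(1)\Gamma$.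

\emph{The arc meets each orbit at most once.} Let $\alpha(t')=\alpha(t)\gamma$ with $t\ne t'$ in $[0,1]$. If $\alpha(t)$ is a zero of $s$, so is $\alpha(t')$, and $\{t,t'\}=\{0,1\}$, which was excluded. Otherwise \eqref{eq:equiv} gives $y(\alpha(t'))[e_0]=y(\alpha(t))\gamma^*[e_0]$ with $y(\alpha(t))\ne0$, so $\gamma^*[e_0]\in\mathbb{R}[e_0]$, $Y\gamma=Y$, and $C\gamma=C$. Right multiplication by $\gamma$ permutes the zeros on $C$, hence the open arcs between them, and it maps the arc $\alpha((0,1))$, which contains both $\alpha(t)$ and $\alpha(t')$, to itself. It cannot exchange the end points, so it fixes $\alpha(0)$. As the action is free, $\gamma=1$, contradicting the injectivity of $\alpha$.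

\emph{The extension.} Suppose there are $t_m\ne t'_m$ in $[-\frac1m,1+\frac1m]$ with $\alpha(t'_m)=\alpha(t_m)\gamma$; after passing to a subsequence $\gamma$ is fixed and $t_m\to t$, $t'_m\to t'$ in $[0,1]$. Then $\alpha(t')=\alpha(t)\gamma$, so $t=t'$ and $\gamma=1$. But the extended $\alpha$ is injective on a neighborhood of $[0,1]$, since $\alpha(0)\ne\alpha(1)$.
\end{proof}

\subsection{Local modification}
The next lemma says that along a short piece of $Y$ we may replace the function $y$ by any other function, without side effects.

\begin{lemma}\label{lem:modify}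
Let $\mathbf{f}$ satisfy \textup{(R1)--(R4)}. Let $I$ be a compact interval, $\alpha:I\to Y_{\mathbf{f}}$ smooth with $\alpha'\ne0$ and $\alpha(t')\notin\alpha(t)\Gamma$ for $t\ne t'$, and put $\xi(t)=\alpha(t)u_0$, $y(t)=y_{\mathbf{f}}(\alpha(t))$. Let $J_0\subset\operatorname{int}J$, $J\subset\operatorname{int}I$ be compact intervals with $\operatorname{diam}\xi(J)<1$, and let $\tilde y:I\to\mathbb{R}$ be smooth with simple zeros and equal to $y$ outside $J_0$. Then, changing only the active function, one obtains a smooth datum $\mathbf{f}'$ satisfying \textup{(R1)} such that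
\begin{itemize}
\item[(a)] $\bar s_{\mathbf{f}'}=\bar s_{\mathbf{f}}$ near $\alpha(I)$, and $s_{\mathbf{f}'}(\alpha(t))=\tilde y(t)[e_0]$ for $t\in I$;
\item[(b)] the zero orbits of $\mathbf{f}'$ are the zero orbits of $\mathbf{f}$ that do not meet $\alpha(J)$, and the orbits $\alpha(t)\Gamma$ with $t\in J$, $\tilde y(t)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The track $\xi$ is an embedding.} If $\xi(t)=\xi(t')$, then (R3) gives $\alpha(t')\in\alpha(t)\Gamma$, so $t=t'$. Writing $\alpha'=\alpha A$, we have $A\ne0$ and $D\bar s\,A=0$, so $\xi'=\alpha Au_0\ne0$ by (R4). An injective immersion of a compact interval is an embedding.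

\emph{Choice of a neighborhood.} For $\delta>0$ let $U_\delta$ be the open $\delta$-neighborhood of $\xi(J_0)$ in $S^{d-1}$. For small $\delta$ we have $\operatorname{diam}U_\delta<1$ and the following three statements.
\begin{itemize}
\item[(i)] If $\rho\in Y$ and $\rho u_0\in\overline{U_\delta}$, then $\rho\in\alpha(J)\Gamma$.
\item[(ii)] If $t\in I$, $u\in X$ and $\alpha(t)u\in\overline{U_\delta}$, then $u=u_0$.
\item[(iii)] If $\rho_*$ is a zero of $s_{\mathbf{f}}$ whose orbit does not meet $\alpha(J)$, then $\rho_*X\cap\overline{U_\delta}=\emptyset$.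
\end{itemize}
For (i), suppose there are counterexamples $\rho_m$ for $\delta=\frac1m$, converging to $\rho\in Y$. Then $\rho u_0=\alpha(t)u_0$ with $t\in J_0$. By (R3), $\rho=\alpha(t)\gamma$ with $\gamma\in\Gamma$, and then $\gamma u_0=u_0$, so $Y\gamma=Y$ by Lemma~\ref{lem:types}(d). Since $\alpha(\operatorname{int}J)$ is open in the $1$-manifold $Y$, the set $\alpha(\operatorname{int}J)\gamma$ is a neighborhood of $\rho$ in $Y$ and contains $\rho_m$ for large $m$, a contradiction. For (ii) and (iii) it suffices to show that the compact sets $\{\alpha(t)u:t\in I,\ u\in X\setminus\{u_0\}\}$ and $\bigcup_{\rho_*}\rho_*X$ (a finite set) are disjoint from $\xi(J_0)$. If $\alpha(t)u=\alpha(t')u_0$, then (R3) gives $\alpha(t')\in\alpha(t)\Gamma$, so $t=t'$ and $u=u_0$. If $\rho_*u=\alpha(t')u_0$ with $t'\in J_0$, then (R3) gives $\alpha(t')\in\rho_*\Gamma$, which was excluded. Fix such a $\delta$ and put $U=U_\delta$.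

\emph{The bump.} Near each point of $\xi(J_0)\subset\xi(\operatorname{int}I)$ the set $\xi(I)$ is a coordinate line in a chart, so the function $\xi(t)\mapsto\tilde y(t)-y(t)$ extends smoothly to the chart. By a partition of unity we get an open set $O\supset\xi(J_0)$ and a smooth function $F$ on $O$ with $F(\xi(t))=\tilde y(t)-y(t)$ whenever $\xi(t)\in O$. Let $\beta$ be smooth with compact support in $O\cap U$ and equal to $1$ on $\xi(J_0)$, and let $\psi=\beta F$, extended by $0$. Then $\psi(\xi(t))=\tilde y(t)-y(t)$ for all $t\in I$: on $J_0$ because $\beta=1$, and outside $J_0$ because both sides vanish. Let $\mathbf{f}'$ arise from $\mathbf{f}$ by adding to the active function $\psi(x)$ in type II and the odd function $\psi(x)-\psi(-x)$ in type I. Since $X=-X$ in type I, in both types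
\begin{equation}\label{eq:change}
s_{\mathbf{f}'}(\rho)-s_{\mathbf{f}}(\rho)=\psi(\rho u_0)[e_0]\qquad\text{if } \rho u\notin U \text{ for all } u\in X\setminus\{u_0\}.
\end{equation}
The condition in \eqref{eq:change} holds if $\rho u_0\in U$, by Lemma~\ref{lem:types}(b) and $\operatorname{diam}U<1$, and it holds near $\alpha(I)$ by (ii). The latter proves (a), as $y(t)+\psi(\xi(t))=\tilde y(t)$.

\emph{Zeros of $s_{\mathbf{f}'}$.} Let $s_{\mathbf{f}'}(\rho)=0$. If the orbit of $\rho$ contains a point $\alpha(t)$, $t\in J$, then $s_{\mathbf{f}'}(\alpha(t))=0$ and $\tilde y(t)=0$ by (a). Suppose it contains no such point. If $\rho u\in U$ for some $u\in X$, write $u=\gamma u_0$; then $\rho\gamma u_0\in U$, and \eqref{eq:change} gives $s_{\mathbf{f}}(\rho\gamma)=-\psi(\rho\gamma u_0)[e_0]$, so $\rho\gamma\in Y$, contradicting (i). Hence $\rho X\cap U=\emptyset$ and $s_{\mathbf{f}}(\rho)=s_{\mathbf{f}'}(\rho)=0$. So every zero orbit of $\mathbf{f}'$ is listed in (b). Conversely, near a zero $\rho_*$ as in (iii) the maps $s_{\mathbf{f}}$ and $s_{\mathbf{f}'}$ agree, so $\rho_*$ remains a nondegenerate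 zero. A point $\alpha(t)$ with $t\in J$, $\tilde y(t)=0$ is a zero by (a); there $D\bar s_{\mathbf{f}'}=D\bar s_{\mathbf{f}}$ is onto with kernel spanned by $\alpha^{-1}\alpha'$, which $Ds_{\mathbf{f}'}$ maps to $\tilde y'(t)[e_0]\ne0$; so $Ds_{\mathbf{f}'}$ is bijective. By \eqref{eq:det}, nondegeneracy holds on the whole orbits.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:cancel}}
A short connecting arc can be removed by one application of Lemma~\ref{lem:modify}. For a long arc we can only move one end point forward; this destroys (R2)--(R4) away from the arc, and we must restore them by a perturbation before the next move. A minimality argument organizes this.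

Let $\mathcal{C}$ be the class of smooth data satisfying (R1) whose non-active functions are at sup distance less than $\varepsilon$ from those of $\mathbf{f}^0$. It is nonempty: approximate $\mathbf{f}^0$ uniformly by polynomial data and apply Proposition~\ref{prop:generic}. Let $m$ be the minimal number of zero orbits of a datum in $\mathcal{C}$, and suppose $m>0$. Call $(\mathbf{f},\alpha)$ \emph{admissible} if $\mathbf{f}\in\mathcal{C}$ satisfies (R1)--(R4) and has $m$ zero orbits, and $\alpha$ is a connecting arc for $\mathbf{f}$. Admissible pairs exist by Proposition~\ref{prop:generic}, (S) and Lemma~\ref{lem:arc}. Let $\ell(\mathbf{f},\alpha)$ be the length of the track $\xi=\alpha u_0$ on $[0,1]$, let $\ell_0$ be the infimum over all admissible pairs, and choose a pair with $\ell<\ell_0+\frac18$. By Lemma~\ref{lem:arc} extend $\alpha$ to $I=[-2\delta,1+2\delta]$, with $\delta$ as small as we like, so that $\alpha$ meets each orbit at most once and $y(t)=y_{\mathbf{f}}(\alpha(t))$ vanishes on $I$ only at $0$ and $1$. Let $\epsilon=\pm1$ be such that $\epsilon y<0$ on $(0,1)$; then $\epsilon y>0$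 on $I\setminus[0,1]$. The zero orbits of $\mathbf{f}$ that meet $\alpha(I)$ are the two distinct orbits $\alpha(0)\Gamma$, $\alpha(1)\Gamma$.

\emph{Case $\ell<\frac12$.} Let $J=[-\delta,1+\delta]$; for small $\delta$, $\operatorname{diam}\xi(J)<1$. Let $\beta\ge0$ be smooth, supported in $\operatorname{int}J$, equal to $1$ on $[0,1]$, and let $\tilde y=y+\epsilon C\beta$ with $C>\max|y|$. Then $\epsilon\tilde y>0$ on $I$. Lemma~\ref{lem:modify} gives a datum in $\mathcal{C}$ with $m-2$ zero orbits, contradicting the minimality of $m$.

\emph{Case $\ell\ge\frac12$.} Let $t_1\in(0,1)$ be such that $\xi|_{[0,t_1]}$ has length $\frac14$, and let $J=[-\delta,t_2]$ with $t_1<t_2<1$; for $\delta$ and $t_2-t_1$ small, $\operatorname{diam}\xi(J)<1$. Let $\beta:I\to[0,1]$ be smooth, supported in $\operatorname{int}J$, equal to $1$ near $[0,t_1]$, and put $\tilde y=(1-\beta)y+\epsilon\beta\cdot(t_1-t)$. For $t<0$ both $\epsilon y$ and $t_1-t$ are positive, and for $t_1<t<1$ both are negative. So $\tilde y$ vanishes on $I$ exactly at $t_1$ and $1$, simply. Lemma~\ref{lem:modify} gives $\mathbf{f}'\in\mathcal{C}$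 with $m$ zero orbits: $\alpha(0)\Gamma$ is replaced by $\alpha(t_1)\Gamma$.

Now consider $\mathbf{f}'+P$ with $P\in\mathcal{P}$ small. Let $A_1(t),\dots,A_{N-1}(t)$ be a smooth frame of the orthogonal complement of $\alpha(t)^{-1}\alpha'(t)$ in $\mathfrak{so}(d)$, $t\in I$, and put
\[
\Psi(t,z,P)=\bar s_{\mathbf{f}'+P}\Big(\alpha(t)\exp\sum_iz_iA_i(t)\Big),\qquad z\in\mathbb{R}^{N-1}.
\]
By Lemma~\ref{lem:modify}(a), $\Psi(t,0,0)=0$, and $D_z\Psi(t,0,0)$ is the restriction of $D\bar s_{\mathbf{f}}(\alpha(t))$ to a complement of its kernel, hence invertible by (R2) for $\mathbf{f}$. The implicit function theorem and compactness of $I$ give a smooth function $z(t,P)$ on $I$ times a neighborhood of $0$, with $z(t,0)=0$ and $\Psi(t,z(t,P),P)=0$. So $\alpha_P(t)=\alpha(t)\exp\sum z_i(t,P)A_i(t)$ lies in $Y_{\mathbf{f}'+P}$, and as $P\to0$ we have $\alpha_P\to\alpha$ and $y_{\mathbf{f}'+P}\circ\alpha_P\to\tilde y$ in $C^1(I)$. For small $P$, therefore, $\alpha_P$ is an embedding, $y_{\mathbf{f}'+P}\circ\alpha_P$ has exactly two zeros on $I$, close to $t_1$ and $1$, and the track of $\alpha_P$ between them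 has length close to $\ell-\frac14<\ell_0-\frac18$. Choose such a $P$ for which $\mathbf{f}'+P$ lies in $\mathcal{C}$, satisfies (R1)--(R4) and has $m$ zero orbits (Proposition~\ref{prop:generic} and (S)). After an affine change of parameter we have an admissible pair with length less than $\ell_0$, a contradiction. Hence $m=0$. \hfill$\square$

\subsection{Several problems at once}
We shall need one choice of functions that defeats several block problems sharing some of their data. This is where the control of the non-active functions in Theorem~\ref{thm:cancel} is used.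

\begin{lemma}\label{lem:succ}
Consider unknown continuous functions $g,\phi_1,\dots,\phi_M$ on $S^{d-1}$, with $g$ odd, and block problems $\mathcal{Q}_1,\dots,\mathcal{Q}_p$ in $\mathbb{R}^d$. Suppose that the datum of each $\mathcal{Q}_i$ consists of $g$ and, as cross functions, of pairwise distinct unknowns $\phi_j$, each possibly composed with $x\mapsto-x$. Suppose that for some values of the unknowns $\mathcal{Q}_1,\dots,\mathcal{Q}_{p_0}$ have no solution, and that for $i>p_0$ the problem $\mathcal{Q}_i$ is of type II and its active function does not occur in $\mathcal{Q}_1,\dots,\mathcal{Q}_{i-1}$. Then for some values of the unknowns none of $\mathcal{Q}_1,\dots,\mathcal{Q}_p$ has a solution.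
\end{lemma}

\begin{proof}
Induction on $i$. Given values for which $\mathcal{Q}_1,\dots,\mathcal{Q}_{i-1}$ have no solution, there is $\varepsilon>0$ such that this persists when the unknowns occurring in them change by less than $\varepsilon$. Apply Theorem~\ref{thm:cancel} to $\mathcal{Q}_i$ with this $\varepsilon$; as the components of its datum are distinct unknowns, the new datum defines new values of these unknowns.
\end{proof}

\section{Perturbing $x_1^3$, and dimensions $n\equiv2\pmod4$}\label{sec:cubic}

We make Section~\ref{ss:cubic} precise. For a function $g$ on $S^{D-1}\subset\mathbb{R}^D$ and $\eta\in(-1,1)$, the \emph{slice function at height $\eta$} is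
\[
g^{[\eta]}(x)=g\big(\eta e_1+\sqrt{1-\eta^2}\,x\big),\qquad x\in S^{D-2}=S^{D-1}\cap e_1^\perp .
\]
Thus $g^{[0]}$ is the restriction to the equator. For $k,l\ge2$ put $\eta_{k,l}=\sqrt{\frac12(\frac1k+\frac1l)}\in(0,1)$. For a fixed sum $k+l$ the numbers $\eta_{k,l}$ with $k\le l$ are distinct, because $\frac1k+\frac1l=\frac{k+l}{kl}$ and $kl$ increases strictly with $k$ in this range.

\begin{lemma}\label{lem:ext}
Given an odd continuous function on $S^{D-2}$ and continuous functions on $S^{D-2}$ for finitely many distinct heights in $(0,1)$, there is an odd continuous function on $S^{D-1}$ with these slice functions at height $0$ and at the given heights. Given continuous functions for finitely many distinct heights in $(-1,1)$, there is a continuous function on $S^{D-1}$ with these slice functions.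
\end{lemma}

\begin{proof}
The slices are disjoint closed sets, so the second statement is Tietze's extension theorem. For the first, define the function on the slices at the opposite heights by oddness, extend, and take the odd part.
\end{proof}

The following lemma describes how a block splits in the limit; it will be used twice.

\begin{lemma}[Splitting]\label{lem:split}
Let $A$ be a block of size $k\ge2$ of a block problem in $\mathbb{R}^D$, let $h$ be odd and continuous on $S^{D-1}$, let $\varepsilon_m\to0^+$ and $\rho_m\to\rho$ in $O(D)$. Put $a_i^m=\langle\rho_mv_i,e_1\rangle$, $a_i=\langle\rho v_i,e_1\rangle$, $p_i=\rho v_i-a_ie_1\in e_1^\perp$. Assume $\sum_{i\in A}a_i^2=1$, and that for each $m$ the array $(x_1^3+\varepsilon_mh)(\rho_mu_{ij})$, $i\ne j\in A$, has the form $b_i-b_j$. Then $A$ is the disjoint union of nonempty sets $A_1,A_2$ of sizes $k_1,k_2$ such that: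
\begin{itemize}
\item[(a)] $a_i=a^+=\sqrt{k_2/(kk_1)}$ on $A_1$ and $a_i=a^-=-\sqrt{k_1/(kk_2)}$ on $A_2$, and $a_i^m-a_j^m=O(\varepsilon_m)$ for $i,j$ in the same part;
\item[(b)] $\langle p_i,p_j\rangle=\delta_{ij}-\frac1{k_s}$ for $i,j\in A_s$, and $\langle p_i,p_j\rangle=0$ for $i\in A_1$, $j\in A_2$;
\item[(c)] $\rho u_{ij}=(p_i-p_j)/\sqrt2$ for $i,j$ in the same part, and if $k_1,k_2\ge2$, then for $i\in A_1$, $j\in A_2$,
\[
\rho u_{ij}=\eta e_1+\sqrt{1-\eta^2}\;\frac{p_i-p_j}{c_{12}},\qquad\eta=\eta_{k_1,k_2},\quad c_{12}^2=2-\tfrac1{k_1}-\tfrac1{k_2};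
\]
\item[(d)] the array $h(\rho u_{ij})$ has the form $b_i-b_j$ on $A_1$ and on $A_2$, and the form $b_i-b'_j$ on $A_1\times A_2$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\varepsilon=\varepsilon_m$. The entries of the array are $2^{-3/2}(a^m_i-a^m_j)^3+\varepsilon h(\rho_mu_{ij})$. Let $\tau^m_{ijl}$ be the triangle sum of the values $h(\rho_mu_{ij})$; it is bounded. By (T),
\begin{equation}\label{eq:tri}
3\cdot2^{-3/2}(a^m_i-a^m_j)(a^m_j-a^m_l)(a^m_l-a^m_i)+\varepsilon\,\tau^m_{ijl}=0 .
\end{equation}
In the limit no three of the $a_i$ are distinct. They are not all equal, since $\sum_Aa_i=0$ and $\sum_Aa_i^2=1$. So they take two values, $a^+>0$ on $A_1$ and $a^-<0$ on $A_2$, and $k_1a^++k_2a^-=0$, $k_1(a^+)^2+k_2(a^-)^2=1$ give the formulas in (a). For $i,j$ in one part and $l$ in the other, two factors in \eqref{eq:tri} are bounded away from $0$, so $a_i^m-a_j^m=O(\varepsilon)$.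

From (a) we get $\frac1k+(a^+)^2=\frac1{k_1}$, $\frac1k+(a^-)^2=\frac1{k_2}$, $a^+a^-=-\frac1k$. With $\langle p_i,p_j\rangle=\delta_{ij}-\frac1k-a_ia_j$ this gives (b). Also $(a^+-a^-)^2=\frac1{k_1}+\frac1{k_2}=2\eta^2$ and $1-\eta^2=c_{12}^2/2$, which gives (c).

For $i,j,l$ in one part the product in \eqref{eq:tri} is $O(\varepsilon^3)$, so $\tau^m_{ijl}=O(\varepsilon^2)$, and in the limit the triangle sums of $h(\rho u_{ij})$ within a part vanish. For $i,i'\in A_1$, $j,j'\in A_2$ the alternating sum of the array vanishes. With $x=a^m_{i'}-a^m_{j'}$, $\pi_1=a^m_i-a^m_{i'}$, $\pi_2=a^m_{j'}-a^m_j$, its cubic part is $2^{-3/2}$ times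
\[
(x+\pi_1+\pi_2)^3-(x+\pi_2)^3+x^3-(x+\pi_1)^3=3\pi_1\pi_2(2x+\pi_1+\pi_2)=O(\varepsilon^2).
\]
So the alternating sum of the values $h(\rho_mu_{ij})$ is $O(\varepsilon)$ and vanishes in the limit. Now (d) follows from (T) and (Q).
\end{proof}

\begin{proposition}\label{prop:cubic}
Let $n\ge5$ and let $g$ be odd and continuous on $S^{n-1}$. Suppose that $g^{[0]}\in\mathcal{B}_{n-1}$ and that for all $2\le k\le l$ with $k+l=n+1$ the problem with two blocks of sizes $(k,l)$ in $\mathbb{R}^{n-1}$ and datum $(g^{[0]},g^{[\eta_{k,l}]})$ has no solution. Then $x_1^3+\varepsilon g\in\mathcal{B}_n$ for all sufficiently small $\varepsilon>0$.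
\end{proposition}

\begin{proof}
Otherwise there are $\varepsilon_m\to0^+$ and solutions $\rho_m\to\rho$ for $x_1^3+\varepsilon_mg$. Lemma~\ref{lem:split} applies to the single block of size $n+1$, since $\sum a_i^2=1$ by \eqref{eq:v}. The $-\rho_m$ are solutions as well, because the functions are odd, and passing to them exchanges $A_1$ and $A_2$; so we may assume $k_1\le k_2$. By (b) the $p_i$ have the Gram matrix of the simplex vectors of the blocks $A_1,A_2$, so they are their images under a linear isometry $\rho':W_{A_1}\oplus W_{A_2}\to e_1^\perp$, which is onto since both spaces have dimension $n-1$. By (c) and (d), $\rho'$ is a solution for $g^{[0]}$ if $k_1=1$, and a solution of the $(k_1,k_2)$ problem with datum $(g^{[0]},g^{[\eta_{k_1,k_2}]})$ if $k_1\ge2$. Both are excluded.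
\end{proof}

\begin{proposition}\label{prop:2}
$\mathcal{B}_n\ne\emptyset$ for all $n\ge6$ with $n\equiv2\pmod4$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:succ} with $d=n-1\ge5$ and unknowns $g_0$ (odd) and $G_k$, $2\le k\le\frac n2$. Let $\mathcal{Q}_1$ be the one-block problem for $g_0$; it has no solution for a suitable $g_0$ by Corollary~\ref{cor:01}, as $n-1\equiv1\pmod4$. For $2\le k\le\frac n2$ let $\mathcal{Q}_k$ be the $(k,l)$ problem, $l=n+1-k$, with datum $(g_0,G_k)$. Since $n+1$ is odd, these are all the pairs $2\le k\le l$, and $k<l$, $l\ge\frac n2+1\ge4$; so $\mathcal{Q}_k$ is of type II, and its active function $G_k$ occurs in no other problem. We obtain values for which no $\mathcal{Q}_k$ has a solution. By Lemma~\ref{lem:ext} there is an odd $g$ on $S^{n-1}$ with $g^{[0]}=g_0$ and $g^{[\eta_{k,l}]}=G_k$. Apply Proposition~\ref{prop:cubic}.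
\end{proof}

\section{Dimensions $n\equiv3\pmod4$}\label{sec:three}

Let $n\ge7$, $n\equiv3\pmod4$, and put $k=\frac{n+1}2\ge4$, $d=n-1=2k-2$. Proposition~\ref{prop:cubic} now requires a function in $\mathcal{B}_{n-1}$, with $n-1\equiv2\pmod 4$, and it involves the \emph{balanced} problem with two blocks $A,B$ of the same size $k$, which is not of type II. The reason is a hidden symmetry. Fix an involution $i\mapsto i^*$ of $A\sqcup B$ that exchanges $A$ and $B$, and let $\iota\in O(d)$ be given by $\iota v_i=v_{i^*}$.

\begin{lemma}\label{lem:swap}
If $\rho$ is a solution of the balanced problem for a datum $(g,G)$, then so is $-\rho\iota$.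
\end{lemma}

\begin{proof}
For a block edge, $g(-\rho\iota u_{ij})=-g(\rho u_{i^*j^*})$, again a gradient. For $i\in A$, $j\in B$ we have $-\rho\iota(v_i-v_j)=\rho(v_{j^*}-v_{i^*})$ with $j^*\in A$, $i^*\in B$, so the value of $G$ is $b_{j^*}-b'_{i^*}$, a function of $i$ minus a function of $j$.
\end{proof}

\begin{remark}
The proof shows that $\mathbf{f}_{ij}(-\rho\iota)=-\mathbf{f}_{i^*j^*}(\rho)$ on all edges, with the antisymmetric convention. The computation of Lemma~\ref{lem:sym} then gives $\det Ds(-\rho\iota)=(-1)^N\det Ds(\rho)$, and $N=(k-1)(2k-3)$ is odd because $k$ is even. So the balanced problem has a sign-reversing symmetry, like the original one.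
\end{remark}

The remedy is to degenerate once more. We perturb $x_1^3$ on the blocks and $x_1^2$ on the cross edges; the quadratic term forces the limit heights to vanish on one block, the cubic term splits the other block, and the resulting three blocks have a unique largest one.

\begin{proposition}\label{prop:balanced}
There are $g\in\mathcal{B}_{n-1}$ and a continuous function $G$ on $S^{n-2}$ such that the balanced problem with datum $(g,G)$ has no solution.
\end{proposition}

\begin{proof}
Put $g_\varepsilon=x_1^3+\varepsilon h$ and $G_\varepsilon=x_1^2+\varepsilon H$, with $h$ odd and $H$ continuous on $S^{d-1}=S^{n-2}$, to be chosen. Let $c^2=2-\frac2k$ be the normalizing constant of the cross edges and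
\[
\zeta(\kappa)=\frac1c\sqrt{\frac{k-\kappa}{k\kappa}},\qquad1\le\kappa\le k-1,
\]
which is positive and strictly decreasing in $\kappa$. We have $c^2\zeta(\kappa)^2=\frac1\kappa-\frac1k$, so
\begin{equation}\label{eq:zeta}
c^2\big(1-\zeta(\kappa)^2\big)=2-\tfrac1k-\tfrac1\kappa>0
\end{equation}
and $\zeta(\kappa)<1$. For $1\le k_1\le k-1$, $k_2=k-k_1$, let $\mathcal{T}_{k_1}$ be the problem with three blocks $A_1,A_2,B$ of sizes $k_1,k_2,k$ in $\mathbb{R}^{2k-3}=\mathbb{R}^{n-2}$ whose datum is: $h^{[0]}$ on the blocks; $h^{[\eta_{k_1,k_2}]}$ on $A_1\times A_2$ (if $k_1,k_2\ge2$); $H^{[\zeta(k_1)]}$ on $A_1\times B$ (if $k_1\ge2$); $H^{[-\zeta(k_2)]}$ on $A_2\times B$ (if $k_2\ge2$).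

\emph{Step 1. If no $\mathcal{T}_{k_1}$ has a solution, then for small $\varepsilon>0$ the balanced problem for $(g_\varepsilon,G_\varepsilon)$ has no solution.} Otherwise there are $\varepsilon=\varepsilon_m\to0^+$ and solutions $\rho_m\to\rho$. Define $a_i^m,a_i,p_i$ for $i\in A\sqcup B$ as in Lemma~\ref{lem:split}. By \eqref{eq:v}, the heights have sum $0$ on $A$ and on $B$, and $\sum_{A\sqcup B}a_i^2=1$. The value on a cross edge $ij$ is $c^{-2}(a_i^m-a_j^m)^2+\varepsilon H(\rho_mu_{ij})$. In an alternating sum the squares $(a_i^m)^2$, $(a_j^m)^2$ cancel, so for $i,i'\in A$, $j,j'\in B$,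
\begin{equation}\label{eq:quad}
-\tfrac2{c^2}(a^m_i-a^m_{i'})(a^m_j-a^m_{j'})+\varepsilon\cdot[\text{alternating sum of } H(\rho_mu_{ij})]=0 .
\end{equation}
In the limit, the $a_i$ are constant, hence zero, on $A$ or on $B$. Replacing $\rho_m$ by $-\rho_m\iota$ (Lemma~\ref{lem:swap}) replaces $a_i$ by $-a_{i^*}$, so we may assume $a_j=0$ on $B$. Then $\sum_Aa_i^2=1$, and Lemma~\ref{lem:split} applies to $A$, giving $A=A_1\sqcup A_2$. Taking $i\in A_1$, $i'\in A_2$ in \eqref{eq:quad} we get $a_j^m-a_{j'}^m=O(\varepsilon)$ on $B$. Consequently:
\begin{itemize}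
\item for triangles in $B$ the product in \eqref{eq:tri} is $O(\varepsilon^3)$, so $h(\rho u_{jj'})$ is a gradient on $B$;
\item for $i,i'$ in the same part $A_s$ the product in \eqref{eq:quad} is $O(\varepsilon^2)$, so $H(\rho u_{ij})$ has the form $b_i-b'_j$ on $A_s\times B$;
\item by Lemma~\ref{lem:split}(d), $h(\rho u_{ii'})$ is a gradient on $A_1$, on $A_2$ and on $A_1\times A_2$.
\end{itemize}
For $j\in B$ we have $p_j=\rho v_j$, so $\langle p_j,p_{j'}\rangle=\delta_{jj'}-\frac1k$ and $\langle p_i,p_j\rangle=\langle v_i,v_j\rangle=0$ for $i\in A$. With Lemma~\ref{lem:split}(b), the $p_i$ are the images of the simplex vectors of $A_1,A_2,B$ under a linear isometry $\rho'$ onto $e_1^\perp\cong\mathbb{R}^{n-2}$. Edges in $A_1$, $A_2$, $B$ are mapped to the equator, and edges of $A_1\times A_2$ are described by Lemma~\ref{lem:split}(c). For $i\in A_s$, $j\in B$ we have $\rho u_{ij}=(a_i/c)e_1+(p_i-p_j)/c$, where $a_i/c$ equals $\zeta(k_1)$ for $s=1$ and $-\zeta(k_2)$ for $s=2$; by \eqref{eq:zeta} the normalized component in $e_1^\perp$ is $(p_i-p_j)/\sqrt{2-1/k-1/k_s}$, the image under $\rho'$ of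 the edge vector of $\mathcal{T}_{k_1}$. So $\rho'$ solves $\mathcal{T}_{k_1}$, a contradiction.

\emph{Step 2. Choice of $h$ and $H$.} We want that none of the following problems in $\mathbb{R}^{n-2}$ has a solution:
\begin{itemize}
\item[(a)] the one-block problem for $h^{[0]}$;
\item[(b)] for $2\le k'\le l'$, $k'+l'=n$, the $(k',l')$ problem with datum $(h^{[0]},h^{[\eta_{k',l'}]})$;
\item[(c)] the problems $\mathcal{T}_{k_1}$, $1\le k_1\le k-1$.
\end{itemize}
Then (a), (b) and Proposition~\ref{prop:cubic} in dimension $n-1\ge6$ give $g_\varepsilon\in\mathcal{B}_{n-1}$ for small $\varepsilon$, and with (c) and Step 1 the pair $(g,G)=(g_\varepsilon,G_\varepsilon)$ has the required properties.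

We apply Lemma~\ref{lem:succ} in dimension $n-2\ge5$ to the problems in the order (a), (b), (c). The unknowns are $h^{[0]}$, one function for each height in $(0,1)$ at which a slice of $h$ occurs, and one function for each height at which a slice of $H$ occurs. Within each problem the cross functions are distinct unknowns, since in $\mathcal{T}_{k_1}$ the two slices of $H$ have heights of opposite sign. Problem (a) has no solution for a suitable $h^{[0]}$ by Corollary~\ref{cor:01}, as $n-2\equiv1\pmod4$. In (b), $n$ is odd, so $k'<l'$ and $l'\ge\frac{n+1}2\ge4$; the problems are of type II, and their active functions are slices of $h$ at distinct heights. In (c), reorder the blocks of $\mathcal{T}_{k_1}$ as $(A_1,B,A_2)$ if $k_1\ge2$ and as $(A_2,B,A_1)$ if $k_1=1$. The first block has size between $2$ and $k-1$ and the second has size $k\ge4$, so the problem is of type II. The active function is $H^{[\zeta(k_1)]}$ if $k_1\ge2$ and $H^{[-\zeta(k-1)]}$ if $k_1=1$. Since $\mathcal{T}_{\kappa}$ uses $H$ at most at the heights $\zeta(\kappa)$ and $-\zeta(k-\kappa)$, and $\zeta$ is positive and injective,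 this function occurs in no other $\mathcal{T}_\kappa$, and $H$ does not occur in (a) or (b). (A slice of $h$ may occur in several problems, but in (c) it is never active.) Lemma~\ref{lem:succ} provides the slice functions, and Lemma~\ref{lem:ext} provides $h$ and $H$.
\end{proof}

For $n=7$, Step 2 deals with the following problems in $\mathbb{R}^5$: one block of size $6$; two blocks of sizes $(2,5)$ and $(3,4)$; and three blocks of sizes $(3,4,1)$, $(2,4,2)$, $(3,4,1)$ after reordering, for $k_1=1,2,3$.

\begin{proposition}\label{prop:3}
$\mathcal{B}_n\ne\emptyset$ for all $n\ge7$ with $n\equiv3\pmod4$.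
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:succ} with $d=n-1\ge6$ and unknowns $g_0$ (odd) and $G_{k'}$, $2\le k'\le k$. By Proposition~\ref{prop:balanced} there are values for which neither the one-block problem for $g_0$ nor the balanced problem for $(g_0,G_k)$ has a solution. For $2\le k'\le k-1$ the $(k',l')$ problem with $l'=n+1-k'\ge k+1\ge5$ and datum $(g_0,G_{k'})$ is of type II, and $G_{k'}$ occurs nowhere else. So we obtain values for which none of these problems has a solution. By Lemma~\ref{lem:ext} there is an odd $g$ on $S^{n-1}$ with $g^{[0]}=g_0$ and $g^{[\eta_{k',n+1-k'}]}=G_{k'}$ for $2\le k'\le k$. Apply Proposition~\ref{prop:cubic}.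
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Corollary~\ref{cor:01} and Propositions~\ref{prop:2} and~\ref{prop:3} cover all $n\ge4$ and give \eqref{eq:goal}. Apply Proposition~\ref{prop:reduction}.
\end{proof}

\section{Dimension three}\label{sec:dim3}

For $n=3$ we have $N=3$, so there is no well-defined sign, but the number of zero orbits modulo $2$ is still invariant under deformations that respect the symmetry. It suffices to find one symmetric model in which this number is odd.

\begin{proposition}\label{prop:dim3}
$\mathcal{B}_3=\emptyset$.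
\end{proposition}

\begin{proof}
\emph{The symmetry.} Use Section~\ref{sec:block} with $r=1$, $d=3$, and take for $v_1,\dots,v_4$ the vectors $\frac12(1,1,1)$, $\frac12(1,-1,-1)$, $\frac12(-1,1,-1)$, $\frac12(-1,-1,1)$, which satisfy \eqref{eq:v}. Let $\Gamma^+=\Gamma\cap SO(3)$. A transposition acts as a reflection, so $\det(\chi\sigma)=\chi\operatorname{sgn}\sigma$, and $\Gamma^+=\{\operatorname{sgn}(\sigma)\,\sigma:\sigma\in S_4\}$ has order $24$. The six sums $v_i+v_j$ $(i\ne j)$ are the vectors $\pm e_1,\pm e_2,\pm e_3$. So $\Gamma$ consists of signed permutation matrices, and $\Gamma^+$ permutes the $\pm e_m$ transitively, since $A_4\subset\Gamma^+$ is transitive on the pairs $\{i,j\}$. Identify $\Lambda^2\mathbb{R}^3$ with $\mathbb{R}^3$ by the cross product, so that $\Lambda^2\gamma=\gamma$ for $\gamma\in SO(3)$. By \eqref{eq:equiv}, for every odd $f$ the map $F=\Omega\circ s_f:SO(3)\to\mathbb{R}^3$ satisfies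
\begin{equation}\label{eq:F}
F(\rho\gamma)=\chi(\gamma)\,\gamma^{-1}F(\rho)\qquad(\gamma\in\Gamma^+).
\end{equation}

\emph{A model with one zero orbit.} Let $\pi(x)=x_1x_2x_3$ and $\Theta=\nabla\pi=(x_2x_3,x_3x_1,x_1x_2)$. A signed permutation matrix $\gamma$ multiplies $\pi$ by a sign, and this sign is $\chi(\gamma)$, because $\pi(v_i)=\frac18$ for all $i$ and $\gamma v_1=\chi(\gamma)v_{\sigma1}$. Differentiating $\pi(\gamma x)=\chi(\gamma)\pi(x)$ gives $\Theta(\gamma x)=\chi(\gamma)\gamma\Theta(x)$. Hence
\[
F_\delta(\rho)=\Theta(w)+\delta\,\Theta(w'),\qquad w=\rho^{-1}e_1,\quad w'=\rho^{-1}e_2,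
\]
satisfies \eqref{eq:F}. The zeros of $\Theta$ on $S^2$ are the six points $\pm e_m$, so for small $\delta>0$ every zero of $F_\delta$ has $w$ in a small fixed cap around one of them, and by \eqref{eq:F} and transitivity all six caps contain equally many zeros. Near $w=e_3$ use the coordinates $(w_1,w_2,\theta)$ on $SO(3)$, where $w'=R_w(\cos\theta,\sin\theta,0)$ and $R_w$ is a rotation depending smoothly on $w$ with $R_we_3=w$, $R_{e_3}=1$. The first two components of $F_\delta=0$ read $w_2w_3=-\delta w_2'w_3'$ and $w_3w_1=-\delta w_3'w_1'$, so $|w_1|,|w_2|\le2\delta$ in a cap where $w_3\ge\frac12$. Put $w_1=\delta a$, $w_2=\delta b$ with $|a|,|b|\le2$. Then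
\[
\tfrac1\delta F_\delta=\big(bw_3+w_2'w_3',\ aw_3+w_3'w_1',\ \delta ab+w_1'w_2'\big)
\]
is a smooth function of $(a,b,\theta,\delta)$, and at $\delta=0$ it equals $(b,a,\cos\theta\sin\theta)$. This has exactly four zeros, $a=b=0$, $\theta\in\frac\pi2\mathbb{Z}/2\pi\mathbb{Z}$, with Jacobian $-\cos2\theta\ne0$. So for small $\delta>0$ the map $F_\delta$ has four zeros in this cap, all nondegenerate, and $6\cdot4=24=|\Gamma^+|$ zeros in total. As $\Gamma^+$ acts freely, they form a single orbit. Fix such a $\delta$.

\emph{Parity.} Suppose $\mathcal{B}_3\ne\emptyset$. By Proposition~\ref{prop:reduction} it contains a polynomial $f$, and $F=\Omega\circ s_f$ is smooth without zeros. Let $\mathcal{P}$ be the space of odd polynomials of degree at most $4|E|$; by Lemma~\ref{lem:interp}, $P\mapsto\Omega s_P(\rho)$ is onto $\mathbb{R}^3$ for each $\rho$. Put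
\[
\Phi(\rho,t,P)=(1-t)F_\delta(\rho)+tF(\rho)+t(1-t)\,\Omega s_P(\rho),\qquad t\in[0,1],
\]
which satisfies \eqref{eq:F} in $\rho$. By Lemma~\ref{lem:trans} there is $P$ such that $0$ is a regular value of $\Phi(\cdot,\cdot,P)$ on $SO(3)\times(0,1)$. At $t=1$ there are no zeros, and near each of the $24$ nondegenerate zeros at $t=0$ the zero set is a graph over an interval $[0,t_0)$. So the zero set in $SO(3)\times[0,1]$ is a compact $1$-manifold whose boundary is one $\Gamma^+$-orbit. The group $\Gamma^+$ acts freely on it, and the quotient is a compact $1$-manifold with exactly one boundary point. This is impossible, because a compact $1$-manifold is a finite union of circles and closed intervals.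
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:iff}]
For $n\le3$ we have $\mathcal{B}_n=\emptyset$ by Propositions~\ref{prop:low} and~\ref{prop:dim3}, so the conjecture holds by Proposition~\ref{prop:reduction}. For $n\ge4$ it fails by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HMS}
T.~Hausel, E.~Makai Jr., A.~Sz\H{u}cs, \emph{Mathematika} 47 (2000).

\bibitem{Kup98}
G.~Kuperberg, Circumscribing constant-width bodies with polytopes, arXiv:math/9809165 (1998).

\bibitem{Kup99}
G.~Kuperberg, \emph{New York J. Math.} 5 (1999).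

\end{thebibliography}
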